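# Finite simple $\wedge$-matroids of rank $3$: extending partial automorphisms, and a coloring of triangles that cannot be beaten

## 1. Linear spaces and $\wedge$-subgeometries

**Definition 1 (simple matroid of rank $\le 3$).** A *simple matroid of rank $\le 3$* is a $3$-hypergraph $(V,R)$: a set $V$ of points with a ternary relation $R$ that is irreflexive ($R(a,b,c)$ forces $a,b,c$ to be distinct), symmetric, and satisfies the *exchange axiom*: if $R(a,b,c)$ and $R(a,b,d)$, then $\{a,b,c,d\}$ is an $R$-clique, that is, any three distinct elements of it are $R$-related. It has *rank $3$* if it contains three (distinct) points that are not $R$-related. The *line* through distinct points $a,b$ is $ab=\{a,b\}\cup\{c: R(a,b,c)\}$.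

Read $R(a,b,c)$ as "$a,b,c$ are distinct and collinear". The lines behave as expected: *two distinct points lie on exactly one line*, and hence two distinct lines share at most one point. To see this, first note that $ab$ is an $R$-clique. If $R(a,b,x)$ and $R(a,b,y)$, then exchange makes $\{a,b,x,y\}$ a clique. If also $R(a,b,z)$, with $x,y,z$ distinct, then $R(a,x,y)$ and $R(a,x,z)$ hold, and exchange gives $R(x,y,z)$. Now let $c\neq d$ be points of $ab$. Since $ab$ is a clique, $ab\subseteq cd$. Conversely let $R(c,d,z)$ with $z\notin\{a,b\}$; we want $R(a,b,z)$. If $\{c,d\}=\{a,b\}$ there is nothing to do. If exactly one of $c,d$ lies in $\{a,b\}$, say $c=a$, then $R(a,d,z)$ and $R(a,d,b)$ give $R(a,b,z)$. If neither does, then $R(c,d,a)$ and $R(c,d,z)$ give $z=a$ or $R(a,c,z)$. The first is excluded, and $R(a,c,z)$ with $R(a,c,b)$ gives $R(a,b,z)$. So $cd=ab$.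

A matroid of this kind is therefore the same thing as its *linear space* of points and lines. Conversely, if we prescribe some sets of size at least $3$, any two of which share at most one point, and let $R$ hold for the distinct triples inside one of them, then exchange holds. Indeed, $R(a,b,c)$ and $R(a,b,d)$ must come from the same set, the only one containing $a$ and $b$. So a structure can be described by listing its lines with at least $3$ points; all other lines have $2$ points.

**Example 1.** Four points $a,b,c,d$ with the single long line $\{a,b,c\}$ have four lines: $\{a,b,c\}$, $\{a,d\}$, $\{b,d\}$, $\{c,d\}$. The rank is $3$, because $a,b,d$ are not related. Call this structure $A_4$. A set of points all on one line, or a set of at most two points, has rank at most $2$.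

**Definition 2 ($\wedge$-subgeometry).** Let $A\subseteq N$ be simple matroids of rank $\le 3$. Then $A$ is a *$\wedge$-subgeometry* of $N$ if $A$ carries the induced relation, and $A$ is closed under intersections of lines: whenever $a,b,c,d\in A$ and the lines $ab$ and $cd$ of $N$ are distinct and meet in a point $e$ of $N$, then $e\in A$. A *$\wedge$-embedding* is an isomorphism onto a $\wedge$-subgeometry. A *simple $\wedge$-matroid* is a simple matroid of rank $\le 3$ taken with this notion of substructure. From now on, substructures, partial isomorphisms and embeddings are meant in this sense.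

**Example 2.** Let $N$ have points $a,b,c,d,e$ and long lines $\{a,b,e\}$, $\{c,d,e\}$. The set $\{a,b,c,d\}$ with the induced relation is four points with no collinear triple, but it is *not* a $\wedge$-subgeometry, because $ab$ and $cd$ meet in $e$. On the other hand, three non-collinear points $x,y,z$ of any $N$ form a $\wedge$-subgeometry: two distinct lines among $xy,xz,yz$ share one of the three points, and no other. A set of collinear points is also a $\wedge$-subgeometry, since its pairs span only one line.

**Definition 3 (the class $\mathbf K$).** $\mathbf K$ is the class of all finite simple $\wedge$-matroids of rank $\le 3$. It is the class of finite structures that $\wedge$-embed in the universal homogeneous simple rank $3$ $\wedge$-matroid, i.e. the age of that structure. In particular, structures of rank $\le 2$ belong to $\mathbf K$.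

**Definition 4 (EPPA).** A class $\mathbf K$ of finite structures has the *extension property for partial automorphisms* if for every $A\in\mathbf K$ there are $B\in\mathbf K$ and an embedding $A\le B$ such that every isomorphism between substructures of $A$ (of any rank) extends to an automorphism of $B$.

**Example 3.** If $A$ is a set of points on one line, $B=A$ works: a partial isomorphism is a bijection between subsets, it extends to a permutation of $A$, and every permutation is an automorphism. The same holds if $A$ has no collinear triples. For $A_4$, however, $B=A_4$ fails. The map $a\mapsto d$ is an isomorphism between one-point substructures, but every automorphism of $A_4$ fixes $d$, the only point on no long line. We find a witness for $A_4$ in Section 3.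

**Definition 5 (the ordered class).** $\mathbf K^{<}$ consists of the structures of $\mathbf K$ expanded by an arbitrary linear order on the points ("freely linearly ordered"). Embeddings in $\mathbf K^{<}$ are order-preserving $\wedge$-embeddings, and a substructure carries the induced order. A *copy* of $A$ in $C$ is the image of an embedding $A\to C$ in $\mathbf K^{<}$.

**Definition 6 (Ramsey property).** $\mathbf K^{<}$ has the *Ramsey property* if for all $A,B\in\mathbf K^{<}$ and every $k\ge1$ there is $C\in\mathbf K^{<}$ such that, for every coloring with $k$ colors of the copies of $A$ in $C$, there is a copy $B'$ of $B$ in $C$ all of whose copies of $A$ get the same color.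

**Example 4.** Let $A$ and $B$ consist of $r\ge 3$ and $s\ge r$ points on one line. Let $C$ consist of $n$ points on one line. The copies of $A$ and $B$ in $C$ are all the $r$-subsets and $s$-subsets. By the finite Ramsey theorem, $C$ does what is required if $n$ is large.

Now the question can be posed; it comes from Gianluca Paolini, "A Universal Homogeneous Simple Matroid of Rank $3$", arXiv:1707.05069 (2017).

1. Does the class of simple $\wedge$-matroids of rank $3$ have the extension property for partial automorphisms? That is, does $\mathbf K$ have EPPA?
2. Does the class of freely linearly ordered simple $\wedge$-matroids of rank $3$ have the Ramsey property? That is, does $\mathbf K^{<}$ have it?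

The answers are *yes* and *no*.

**Theorem 1.** $\mathbf K$ has EPPA. Moreover, for each $A\in\mathbf K$, the structure $B$ and the extensions $p\mapsto\gamma_p\in\mathrm{Aut}(B)$ of the isomorphisms $p$ between $\wedge$-subgeometries of $A$ can be chosen *coherently*: $\gamma_{p\circ q}=\gamma_p\gamma_q$ whenever $\mathrm{ran}\,q=\mathrm{dom}\,p$. If $A$ has rank $3$, so does $B$.

**Theorem 2.** $\mathbf K^{<}$ is not Ramsey. Let $A$ be three non-collinear points $a<b<c$. Let $B$ be five points $a<b<c<c'<b'$ whose lines with at least $3$ points are $\{a,b,b'\}$ and $\{a,c,c'\}$. Then every $C\in\mathbf K^<$ has a $2$-coloring of its copies of $A$ for which no copy of $B$ in $C$ has all its copies of $A$ of the same color.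

## 2. Coloring triangles by an order on the lines

To defeat every $C$, we want a coloring that uses information which the order on the points does not control. An ordered structure has ordered points, but its *lines* carry no order. Which small $A$ can feel an order on the lines? A copy of a one-point structure spans no line. A pair, or a collinear triple, spans one line, so there is nothing to compare. The first case with two lines is a triangle $x<y<z$: the two lines $xy$ and $xz$ through its least point can be compared. The five-point $B$ is chosen so that the same two lines are compared twice, with their roles exchanged.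

**Proof of Theorem 2.** $B$ lies in $\mathbf K^{<}$, because its two long lines share only one point. By Example 2, any three non-collinear points of a $C\in\mathbf K^{<}$ form a $\wedge$-subgeometry, so the copies of $A$ in $C$ are exactly the non-collinear triples.

Let $C\in\mathbf K^{<}$ be given. Fix *any* linear order $\prec$ on the set of lines of $C$. Color a non-collinear triple $x<y<z$ with $1$ if $xy\prec xz$, and with $0$ otherwise.

Let $\{a<b<c<c'<b'\}$ be a copy of $B$ in $C$. Put $l=ab=ab'$ and $n=ac=ac'$, as lines of $C$. Since $a,b,c$ are not $R$-related, $l\neq n$. Consider two triples.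

* The triple $a<b<c$ is non-collinear. Its color is $1$ iff $ab\prec ac$, that is, iff $l\prec n$.
* The triple $a<c'<b'$ is non-collinear, since $ac'=n\neq l=ab'$. Its color is $1$ iff $ac'\prec ab'$, that is, iff $n\prec l$.

Exactly one of $l\prec n$, $n\prec l$ holds, so these two copies of $A$, both inside the given copy of $B$, have different colors. $\square$

The rest of the notes proves Theorem 1.

## 3. Small witnesses, and where projective planes stop

**A witness for $A_4$.** Let $B$ be the Fano plane: its points are the seven nonzero vectors of $\mathbb F_2^3$, and three distinct vectors are collinear iff their sum is $0$. Put $a=(1,0,0)$, $b=(0,1,0)$, $c=a+b$, $d=(0,0,1)$. Then $a,b,c$ is the only collinear triple among these points. The lines spanned by pairs of them are $abc$, $ad$, $bd$, $cd$, and any two of these already meet in one of $a,b,c,d$. So $A_4$ is a $\wedge$-subgeometry of $B$. Let $p:X\to X'$ be an isomorphism of $\wedge$-subgeometries of $A_4$. Let $Z=X\setminus\{c\}$ if $\{a,b,c\}\subseteq X$, and $Z=X$ otherwise. Then $Z$ is linearly independent: it has at most $3$ elements, and three distinct nonzero vectors over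 $\mathbb F_2$ are dependent only if they sum to $0$. For the same reason $p(Z)$ is independent, so some linear automorphism $\gamma$ extends $p|Z$. If $\{a,b,c\}\subseteq X$, then $p(a),p(b),p(c)$ are collinear, so $p(c)=p(a)+p(b)=\gamma(c)$. Hence $\gamma$ extends $p$.

This suggests an approach for general $A$: put $A$ into a large, highly symmetric projective plane. It stops at a precise point. *If two lines $ab$, $cd$ of $A$ do not meet in $A$, then $A$ has no $\wedge$-embedding in a projective plane.* For suppose $A\subseteq N$ is such a $\wedge$-subgeometry. The lines $ab$ and $cd$ of $N$ are distinct, since $c$ is not on the line $ab$. They meet in a point $e$ of $N$, as any two lines of a projective plane do, so $e\in A$. As $A$ carries the induced relation, $e$ lies on both lines in $A$, a contradiction. A five-point example is $\{a,b,c,d,e\}$ with one long line $\{a,b,c\}$: the line $de$ misses it, and $B=A$ does not work either, since $a$ is on a long line and $d$ is not. The same condition that spoils planes must hold in whatever $B$ we build: it must not create intersection points for lines of $A$ that do not meet.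

So we build $B$ by hand, out of many copies of $A$ itself.

## 4. Relabeled copies of $A$ and the graph that joins them

Let $A\in\mathbf K$ have point set $P$. If $|P|\le1$ take $B=A$: every partial isomorphism is a restriction of the identity, so choosing the identity each time is coherent. From now on $|P|\ge2$.

Let $L$ be the set of lines of $A$, two-point lines included. Put $V=P\sqcup L$ and call its elements *labels*, of two sorts. Let $s_0\subseteq P\times L$ be the incidence relation of $A$. Let $\Pi=\mathrm{Sym}(P)\times\mathrm{Sym}(L)$ and
$$S=\{\pi s_0:\pi\in\Pi\}.$$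
Each $s\in S$ is again the incidence relation of a linear space: two distinct points are incident with exactly one common line, and two distinct lines with at most one common point. Think of $s\in S$ as a copy of $A$ in which the roles of the labels have been permuted.

**Definition 7 ($s$-closed).** A set $D\subseteq V$ is *$s$-closed* if whenever $x\neq z$ in $D$ are of the same sort and $y\in V$ is $s$-incident with both, then $y\in D$. Write $s|D$ for the restriction of $s$ to $D$.

**Example 5.** For $s_0$ coming from $A_4$: $\{d\}$ is closed; $\{a,d\}$ is not, since it lacks the line $ad$; and $\{a,d,ad\}$ is closed. A closed set may also contain lines without enough points to span them.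

Why closed sets? A partial isomorphism $p:X\to X'$ of $A$ induces a bijection from $X$ together with the lines through two points of $X$ to the same set formed with $X'$, and the $\wedge$-condition says exactly that these sets are closed (checked in Section 8). Extend this bijection to some $\pi\in\Pi$. Then $\pi s_0$ and $s_0$ need not be equal, but they *agree on the closed set $D$ belonging to $X'$*. So we want two copies of $A$, one with incidence $s_0$ and one with incidence $\pi s_0$, glued together along $D$. We record all possible gluings in a graph.

**Definition 8 (the gluing graph).** $I$ is the bipartite graph with node set $T=S\sqcup H$, where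
$$H=\{(D,s|D): s\in S,\ D\ s\text{-closed}\},$$
with an edge $e=(s,D)$ joining $s$ to $(D,s|D)$ for each $s\in S$ and each $s$-closed $D$. Let $E$ be its edge set.

Two relations $s,s'$ which agree on a set $D$ closed in both are thus joined by a path of length $2$ through $(D,s|D)$. The group $\Pi$ acts on $I$ by automorphisms, with $\pi(s,D)=(\pi s,\pi D)$. For $v\in V$ put $E_v=\{(s,D)\in E:v\in D\}$, the edges along which the label $v$ is glued, and for $W\subseteq V$ put $E_W=\bigcap_{v\in W}E_v$. Put $V_s=V$ for $s\in S$, and $V_{(D,\tau)}=D$.

**Example 6.** Take $A_4$ with order $a<b<c<d$, and $p:\{a\}\to\{d\}$. Extend $p$ on points by mapping the rest in order: $b\mapsto a$, $c\mapsto b$, $d\mapsto c$, and let $\pi$ be this permutation together with any permutation of the lines. In $\pi s_0$ the long line has the points $d,a,b$. The set $D=\{d\}$ is closed for both relations. Gluing the copies $s_0$ and $\pi s_0$ along $D$ yields a structure in which the point $d$ of the first copy is a point of a long line in the second.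

Gluing along all edges without further care would identify far too much (for instance, all the labels $v$ with each other). We need many copies for each $s\in S$, indexed by a group.

## 5. Words, paths, and the set $M$

Here $I$ may be any finite graph without loops, multiple edges allowed, with node set $T$ and edge set $E$. Let $F$ be the free product of the groups $\{1,e\}\cong\mathbb Z_2$, $e\in E$. Its elements are given by words in the letters $e\in E$, with $ee=1$ as the only relations. To define a homomorphism out of $F$, it suffices to send each letter to an element whose square is $1$. For $\alpha\subseteq E$ let $F[\alpha]=\langle\alpha\rangle$. For a quotient $G$ of $F$, let $G[\alpha]$ be the image of $F[\alpha]$.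

*$F$-sets* are sets with a right action of $F$; to give one is to give, for each letter, a permutation whose square is the identity. The set $T$ is an $F$-set: $e$ swaps its two endpoints and fixes all other nodes. An *$\alpha$-component* of an $F$-set is an $F[\alpha]$-orbit.

**Definition 9 (paths and their values).** Let $G$ be a quotient of $F$ through which the action on $T$ factors. An *$\alpha$-path from $t$* is a word $e_1\cdots e_r$ in $\alpha$ such that $e_i$ joins $t_{i-1}$ and $t_i$, with $t_0=t$. If its value in $G$ is $g$, its end is $t\cdot g$. Let $G_t[\alpha]$ be the set of values in $G$ of $\alpha$-paths from $t$.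

Concatenating and reversing paths gives: if $g\in G_t[\alpha]$ and $h\in G_{tg}[\alpha]$, then $gh\in G_t[\alpha]$ and $g^{-1}\in G_{tg}[\alpha]$. Clearly $G_t[\alpha]\subseteq G[\alpha]$.

**Example 7.** Let $I$ be the triangle with nodes $1,2,3$ and edges $e=12$, $f=23$, $h=13$. The word $ef$ is a path from $1$, with end $3$. The word $f$ is not a path from $1$, because $f$ does not touch $1$.

Return to the gluing graph of $A$. Let $G$ be a finite quotient of $F$ acting on $T$, such that every $\pi\in\Pi$ induces an automorphism of $G$ that permutes the letters as $\pi$ does. This is an action of $\Pi$ on $G$, since automorphisms are determined by their effect on generators, and $\pi(t\cdot g)=\pi(t)\cdot\pi(g)$ for $t\in T$, $g\in G$.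

**Definition 10 (the set $M$).** $M$ is the set of triples $(g,n,v)$ with $g\in G$, $n\in T$, $v\in V_n$, modulo the equivalence generated by
$$(g,n,v)\sim(ge,n\cdot e,v),\qquad e=(s,D)\ \text{an edge at } n,\ v\in D.$$
(Then $v\in V_n\cap V_{n\cdot e}$, so both triples are legitimate.) Write $[g,n,v]$ for the class.

A sequence of generating steps is precisely an $E_v$-path starting at $n$. Hence
$$[g,n,v]=[h,n',v']\iff v=v',\quad g^{-1}h\in G_n[E_v],\quad n'=n\cdot g^{-1}h.\tag{1}$$
So the *label* $v$ of $[g,n,v]$ is well defined. The *cell* $(g,n)$ is $\{[g,n,v]:v\in V_n\}$; distinct labels give distinct elements of it. Cells with $n\in S$ are *full*. Every cell $(g,(D,\tau))$ is contained in a full cell: if $e=(s,D)$ is an edge at $(D,\tau)$, then $[g,(D,\tau),v]=[ge,s,v]$ for all $v\in D$.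

Elements of $M$ are *points* or *lines* according to the sort of their label. A point $x$ and a line $y$ are *incident* if some full cell $(g,s)$ contains $x=[g,s,p]$ and $y=[g,s,l]$ with $(p,l)\in s$. Two elements are *co-cell* if some full cell contains both. More generally, call a family co-cell if it lies in one full cell.

Both groups act on $M$:
$$\lambda_h[g,n,v]=[hg,n,v]\ (h\in G),\qquad \pi[g,n,v]=[\pi(g),\pi n,\pi v]\ (\pi\in\Pi).$$
These are well defined because they map generating pairs to generating pairs. For the second, use $\pi(ge)=\pi(g)\pi(e)$, $\pi(n\cdot e)=\pi n\cdot\pi e$, and that $v\in D$ implies $\pi v\in\pi D$. Both actions preserve sorts, full cells and incidence, and $\pi\lambda_h=\lambda_{\pi(h)}\pi$.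

## 6. What the finite group must avoid

The points of $M$ will be the points of $B$. Two things can go wrong. First, two full cells may share a set of labels that is not closed, because $g^{-1}h$ may be the value of an $E_v$-path and of an $E_w$-path without being the value of a path in $E_v\cap E_w$. Second, there may be four full cells in a cycle, $c_1,c_2,c_3,c_4$, with $c_1\cap c_2$ containing a line $l$, $c_2\cap c_3$ a point $q$, $c_3\cap c_4$ a line $m$, $c_4\cap c_1$ a point $p$. This may put two points on two lines. Both accidents are coincidences between words in a finite group, and the obvious finite group has them.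

**Example 8.** Let $G_0$ be the image of $F$ in $\mathrm{Sym}(T)$.

* If two edges $e,f$ of a graph have no common endpoint, they commute in $G_0$, so $efef=1$. This is a cycle of length $4$ that alternates between $G_0[\{e\}]$ and $G_0[\{f\}]$, although these groups have only $1$ in common.
* In the triangle of Example 7, the path $efh$ from $1$ acts as $1\mapsto2\mapsto3\mapsto1$, $2\mapsto1\mapsto1\mapsto3$, $3\mapsto3\mapsto2\mapsto2$. So $efh=f$ in $G_0$. The element $f$ is the value of a path from $1$, and it lies in $G_0[\{f\}]$, but the only $\{f\}$-path from $1$ is empty, so it is not the value of an $\{f\}$-path from $1$.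

The next theorem gives a finite group without such coincidences.

**Theorem 3.** For every finite loopless graph $I$ (multiple edges allowed) and every $N\ge3$ there is a finite quotient $G$ of $F$, acting on $T$, such that:

* (a) For every $\beta\subseteq E$ there is a homomorphism $\rho_\beta:G\to G[\beta]$ with $e\mapsto e$ for $e\in\beta$ and $e\mapsto1$ for $e\notin\beta$. Hence $G[\alpha]\cap G[\beta]=G[\alpha\cap\beta]$.
* (b) If $\beta,\gamma\subseteq\alpha$ and $g\in G_t[\alpha]\cap G[\beta]G[\gamma]$, then $g=bc$ with $b\in G_t[\beta]$ and $c\in G_{tb}[\gamma]$.
* (c) If $3\le n\le N$, $g_i\in G[\alpha_i]$ $(1\le i\le n)$ and $g_1\cdots g_n=1$, then $g_i\in G[\alpha_{i-1}\cap\alpha_i]\,G[\alpha_i\cap\alpha_{i+1}]$ for some $2\le i\le n-1$.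
* (d) Every automorphism of $I$ induces an automorphism of $G$ permuting the generators accordingly.

In (a), the second sentence follows from the first: $\rho_\alpha$ fixes an element of $G[\alpha]\cap G[\beta]$, and it maps $G[\beta]$ into $G[\alpha\cap\beta]$. There is one more consequence:

* (e) $\bigcap_jG_t[\alpha_j]=G_t[\bigcap_j\alpha_j]$ for finitely many $\alpha_j\subseteq E$.

Indeed, if $g\in G_t[\alpha_1]\cap G_t[\alpha_2]$, then $g\in G_t[E]\cap G[\alpha_1\cap\alpha_2]$ by (a), and (b) with $\alpha=E$, $\beta=\alpha_1\cap\alpha_2$, $\gamma=\emptyset$ gives $g\in G_t[\alpha_1\cap\alpha_2]$. The other inclusion is clear. Iterate.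

We first use Theorem 3 and prove it afterwards (Sections 9–11).

## 7. In $M$, two points lie on at most one line

For the gluing graph $I$ of $A$, take $G$ from Theorem 3 with $N=4$. By (d), $\Pi$ acts on $G$ as required, so $M$ is defined, and it is finite.

**Claim 1 (two full cells share a closed set on which they agree).** Let $(g,s)$, $(h,s')$ be full cells and $W=\{v:[g,s,v]=[h,s',v]\}$. Then $W$ is $s$-closed and $s'$-closed, and $s|W=s'|W$. Hence incidence between elements of a full cell $(g,s)$ is given by $s$.

*Proof.* If $W=\emptyset$, the first assertion is trivial. Let $W\ne\emptyset$. By (1), $g^{-1}h\in\bigcap_{v\in W}G_s[E_v]$ and $s'=s\cdot g^{-1}h$. By (e), $g^{-1}h$ is the value of an $E_W$-path from $s$. As $I$ is bipartite, the path has the form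
$$s=s_0',\ (D_1,\tau_1),\ s_1',\ \dots,\ (D_r,\tau_r),\ s_r'=s'.$$
Its edges are $(s'_{i-1},D_i)$ and $(s'_i,D_i)$, so $W\subseteq D_i$, the set $D_i$ is closed in $s'_{i-1}$ and in $s'_i$, and both relations restrict to $\tau_i$ on $D_i$. Therefore $s|W=s'|W$.

Let $x\neq z$ in $W$ be of the same sort and let $y$ be $s$-incident with both. As $D_1$ is $s$-closed and contains $x,z$, we get $y\in D_1$. As $s_1'$ agrees with $s$ on $D_1$, $y$ is $s_1'$-incident with both. Continuing, $y\in D_i$ for all $i$. So the path is an $E_y$-path, and $y\in W$ by (1). By symmetry $W$ is $s'$-closed.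

For the last statement, let elements of $(g,s)$ with labels $p,l$ be incident because of a full cell $(h,s')$. Then $p,l\in W$ and $(p,l)\in s'$, so $(p,l)\in s$. The converse is the definition of incidence. $\square$

**Claim 2 (short cycles of cells fill in).** Let $n\in\{3,4\}$, $x_1,\dots,x_n\in M$, and let $c_i$ be full cells with $x_i,x_{i+1}\in c_i$ (indices mod $n$). Then for some $2\le i\le n-1$ a full cell contains $x_i,x_{i+1},x_{i+2}$. In particular ($n=3$) three pairwise co-cell elements lie in one full cell.

*Proof.* Let $v_i$ be the label of $x_i$, let $c_i=(g_i,s_i)$, and $h_i=g_i^{-1}g_{i+1}$. Since $x_{i+1}\in c_i\cap c_{i+1}$, formula (1) gives $h_i\in G_{s_i}[E_{v_{i+1}}]$ and $s_{i+1}=s_ih_i$. Also $h_1\cdots h_n=1$. Apply (c) with $\alpha_i=E_{v_{i+1}}$: for some $2\le i\le n-1$,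
$$h_i\in G[E_{v_i}\cap E_{v_{i+1}}]\;G[E_{v_{i+1}}\cap E_{v_{i+2}}].$$
Now (b), with $\alpha=E_{v_{i+1}}$ and $t=s_i$, gives $h_i=ab$ with $a\in G_{s_i}[E_{v_i}\cap E_{v_{i+1}}]$ and $b\in G_{s_ia}[E_{v_{i+1}}\cap E_{v_{i+2}}]$.

Consider the cell $(g_ia,s_ia)$. It contains $x_i$ and $x_{i+1}$ by (1), because these lie in $(g_i,s_i)$ and $a$ is the value of a path from $s_i$ in $E_{v_i}\cap E_{v_{i+1}}$. It contains $x_{i+2}$, because $x_{i+2}\in(g_{i+1},s_{i+1})$, $g_ia=g_{i+1}b^{-1}$, and $b^{-1}\in G_{s_{i+1}}[E_{v_{i+1}}\cap E_{v_{i+2}}]$, with $s_{i+1}b^{-1}=s_ia$. If this cell is not full, pass to a full cell containing it. $\square$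

**Claim 3.** (i) If $x\neq z$ of the same sort lie in a full cell $c$ and $y\in M$ is incident with both, then $y\in c$. (ii) Two distinct points of $M$ are incident with at most one common line.

*Proof.* (i) Incident elements are co-cell, so $x,y,z$ are pairwise co-cell, and by Claim 2 they lie in a full cell $c'=(h,s')$, in which incidence is given by $s'$. The labels of $x$ and $z$ are distinct. The set of labels of the common elements of $c$ and $c'$ contains them and is $s'$-closed by Claim 1, so it contains the label of $y$. Hence $y\in c$.

(ii) Suppose points $p\neq q$ are both incident with lines $l\neq m$. Consecutive members of the cycle $(x_1,x_2,x_3,x_4)=(p,l,q,m)$ are co-cell, so Claim 2 with $n=4$ gives a full cell $c$ containing $l,q,m$ (for $i=2$) or $q,m,p$ (for $i=3$). In the first case $p$ is incident with $l\neq m$ in $c$, so $p\in c$ by (i). In the second case $l$ is incident with $p\neq q$ in $c$, so $l\in c$ by (i). Either way, all four lie in $c$, and by Claim 1 two distinct points are incident with two distinct lines in the linear space carried by $c$. This is impossible. $\square$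

## 8. The structure $B$, and the extensions of partial isomorphisms

**Step 1: $B$ is a member of $\mathbf K$.** Let $B$ be the set of points of $M$, with $R(x,y,z)$ iff $x,y,z$ are distinct and incident with a common line of $M$. If $R(a,b,c)$ and $R(a,b,d)$, then by Claim 3(ii) all of $a,b,c,d$ are incident with the unique line of $M$ incident with $a$ and $b$; so they form an $R$-clique. Thus $B$ is a finite simple matroid of rank $\le3$, i.e. $B\in\mathbf K$. A bijection of $M$ that, together with its inverse, preserves sorts and incidence induces an automorphism of $B$. If distinct points $x,y$ of $B$ are incident with a line of $M$, then the line $xy$ of $B$ is the set of points incident with that (unique) line of $M$.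

**Step 2: $A$ is $\wedge$-embedded in $B$.** Put $\iota(a)=[1,s_0,a]$, a point of the full cell $c_0=(1,s_0)$. For $a\neq b$ in $A$ with line $l\in L$, $[1,s_0,l]$ is the unique line of $M$ incident with $\iota a$ and $\iota b$. So for distinct $a,b,c$, $R(\iota a,\iota b,\iota c)$ holds in $B$ iff $\iota c$ is incident with $[1,s_0,l]$, iff $(c,l)\in s_0$ by Claim 1, iff $R(a,b,c)$ in $A$. Now suppose lines $ab\neq cd$ of $B$ with $a,b,c,d\in\iota A$ meet in $z\in B$. They are the point sets of two distinct lines of $M$ lying in $c_0$, and $z$ is incident with both. By Claim 3(i), $z\in c_0$; as $z$ is a point, $z\in\iota A$. So $\iota$ is a $\wedge$-embedding. If $A$ has rank $3$, three non-collinear points of $A$ remain non-collinear in $B$, so $B$ has rank $3$.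

**Step 3: from a partial isomorphism to a permutation of labels.** For a $\wedge$-subgeometry $X$ of $A$ let
$$D_X=X\cup\{\text{lines of }A\text{ through two points of }X\}.$$
This is $s_0$-closed: the line through two points of $X$ is in $D_X$, and the common point of two distinct lines in $D_X$, if it exists, is in $X$ because $X$ is closed under intersections of lines.

Let $p:X\to X'$ be an isomorphism of $\wedge$-subgeometries of $A$. It induces a bijection $\hat p:D_X\to D_{X'}$, which sends the line through $y,z$ to the line through $p(y),p(z)$. For $x\in X$ and distinct $y,z\in X$, incidence of $x$ with the line $yz$ means $x\in\{y,z\}$ or $R(x,y,z)$, and $p$ preserves this in both directions. So $\hat p$ is well defined, it preserves sorts, incidence and non-incidence, and $\widehat{p^{-1}}$ is its inverse.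

Fix linear orders on $P$ and $L$. Let $\pi_p\in\Pi$ extend $\hat p$ by mapping $P\setminus X$ to $P\setminus X'$ and $L\setminus D_X$ to $L\setminus D_{X'}$ order-preservingly; the sizes match, since $P$ and $L$ are finite. If $\mathrm{ran}\,q=\mathrm{dom}\,p$, then $\widehat{p\circ q}=\hat p\,\hat q$, and order-preserving bijections compose to order-preserving bijections, so $\pi_{p\circ q}=\pi_p\pi_q$.

**Step 4: the automorphism $\gamma_p$.** The purpose is to correct $\pi_p$, which moves the cell $(1,s_0)$ to $(1,\pi_ps_0)$, by a translation that makes it agree with $p$ on $\iota X$. Put $D=D_{X'}=\pi_pD_X$. It is closed in $s_0$ and in $\pi_ps_0$, and $s_0|D=(\pi_ps_0)|D$, because $\hat p$ preserves incidence and non-incidence. So $(s_0,D)$ and $(\pi_ps_0,D)$ are edges of $I$ at the same node $(D,s_0|D)$. Let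
$$a_p=(s_0,D)\,(\pi_ps_0,D)\in G,\qquad \gamma_p=\lambda_{a_p}\pi_p .$$
For $v\in D_X$ we compute
$$\gamma_p[1,s_0,v]=\lambda_{a_p}[1,\pi_ps_0,\hat p(v)]=[a_p,\pi_ps_0,\hat p(v)]=[1,s_0,\hat p(v)].$$
The last equality is (1): since $\hat p(v)\in D$, the path $s_0,(D,s_0|D),\pi_ps_0$ is an $E_{\hat p(v)}$-path with value $a_p$. Taking $v\in X$, we get $\gamma_p\,\iota(v)=\iota(p(v))$. As $\lambda_{a_p}$ and $\pi_p$ act on $M$ preserving sorts and incidence, and so do their inverses, $\gamma_p$ induces an automorphism of $B$, and it extends $\iota p\iota^{-1}$. This proves EPPA.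

**Step 5: coherence.** Let $\mathrm{ran}\,q=\mathrm{dom}\,p$. Put $D=D_{\mathrm{ran}\,p}$ and $D'=D_{\mathrm{ran}\,q}=D_{\mathrm{dom}\,p}$, so $\pi_pD'=D$ and $a_q=(s_0,D')(\pi_qs_0,D')$. Since letters have square $1$,
$$a_p\,\pi_p(a_q)=(s_0,D)(\pi_ps_0,D)\cdot(\pi_ps_0,D)(\pi_p\pi_qs_0,D)=(s_0,D)(\pi_{p\circ q}s_0,D)=a_{p\circ q}.$$
Hence
$$\gamma_p\gamma_q=\lambda_{a_p}\pi_p\lambda_{a_q}\pi_q=\lambda_{a_p}\lambda_{\pi_p(a_q)}\pi_p\pi_q=\lambda_{a_p\pi_p(a_q)}\pi_{p\circ q}=\gamma_{p\circ q}.$$
So Theorem 1 follows from Theorem 3. $\square$

## 9. Two families of permutation sets: chains and typed sets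

We now construct the group of Theorem 3 for a finite loopless graph $I$ and $N\ge3$. The group will be the image of $F$ in $\mathrm{Sym}(\Omega)$ for a finite $F$-set $\Omega$. To destroy an unwanted coincidence, add to $\Omega$ an $F$-set on which the two words act differently. The danger is that each addition changes the group, so coincidences among the words with few letters should be settled first and never touched again.

Let $m=|E|$ and $\Omega_0=T$, and let $G_k$ be the image of $F$ in $\mathrm{Sym}(\Omega_k)$. For $1\le k\le m+1$, $\Omega_k$ is the disjoint union of $\Omega_{k-1}$ and the following finite $F$-sets, built from $G:=G_{k-1}$, one for each choice of data. Since $\Omega_{j}\subseteq\Omega_k$ for $j\le k$, there are natural surjections $G_k\to G_j$, and every $G_k$ acts on $T$.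

**Chains (they will give (c)).** Data: $1\le n\le N$; sets $\alpha_1,\dots,\alpha_n\subseteq E$ with $|\alpha_i|\le k-1$; elements $g_i\in G[\alpha_i]$ for $i<n$, such that
$$g_i\notin G[\alpha_{i-1}\cap\alpha_i]\,G[\alpha_i\cap\alpha_{i+1}]\qquad(2\le i\le n-1).\tag{2}$$
Take disjoint copies $P_i$ of $G[\alpha_i]$. For $i<n$ identify $g_ih\in P_i$ with $h\in P_{i+1}$, for all $h\in G[\alpha_i\cap\alpha_{i+1}]$. Let $Q_i\subseteq P_i\cap P_{i+1}$ be the set of identified vertices. In $P_i$ we have $Q_{i-1}=G[\alpha_{i-1}\cap\alpha_i]$ and $Q_i=g_iG[\alpha_i\cap\alpha_{i+1}]$. These sets meet iff $x=g_ih$, i.e. $g_i=xh^{-1}$, for some $x$, $h$ in the two groups; so (2) says exactly $Q_{i-1}\cap Q_i=\emptyset$. Hence each vertex lies in at most two $P_i$'s, and if in two, in consecutive ones, and $Q_i=P_i\cap P_{i+1}$.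

A letter $e$ acts on a vertex of $P_i$ by right multiplication if $e\in\alpha_i$. This is consistent on $Q_i$: if $e\in\alpha_i\cap\alpha_{i+1}$, then $g_ih\mapsto g_ihe$ in $P_i$ and $h\mapsto he$ in $P_{i+1}$ are the same move, and both preserve $Q_i$. The letter $e$ fixes the vertices lying in no $P_i$ with $e\in\alpha_i$. The union of the $P_i$ with $e\in\alpha_i$ is preserved by $e$, and $e^2$ acts trivially. So the chain is an $F$-set.

**Example 9.** Let $e\ne f$, and suppose $k\geq2$ and $N\ge4$. Take $n=4$, $(\alpha_1,\dots,\alpha_4)=(\{e\},\{f\},\{e\},\{f\})$ and $(g_1,g_2,g_3)=(e,f,e)$. Neither $e$ nor $f$ is $1$ in $G$, since each moves its endpoints in $T$, so (2) holds. Each $P_i$ has two vertices, and the last vertex of $P_i$ is the first of $P_{i+1}$. The chain is a path $0,1,2,3,4$ on which $e$ acts as $(0\,1)(2\,3)$ and $f$ as $(1\,2)(3\,4)$. Then $ef$ maps $0\mapsto2\mapsto4\mapsto3\mapsto1\mapsto0$, so $efef\ne1$. The first coincidence of Example 8 is gone.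

**Typed sets $X_{\alpha,e,t}$ (they will give (b)).** Data: $|\alpha|=k$, $e\in\alpha$, $t\in T$ (there are none if $k=m+1$). Let $\delta=\alpha\setminus\{e\}$, and let $e$ join $p,q$. On $G[\delta]\times T$ draw the following edges, for all $g\in G[\delta]$: each $f\in\delta$ with endpoints $x,x'$ joins $(g,x)$ and $(gf,x')$, and also $(g,x')$ and $(gf,x)$; and $e$ joins $(g,p)$ and $(g,q)$. So the second coordinate walks in $I$, and the first one records the $\delta$-letters used. Let $Y$ be the connected component of $(1,t)$. A *$\delta$-component* $\mathcal C$ of $Y$ (connectedness via $\delta$-edges) containing $(g,x)$ is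
$$\mathcal C=\{(gh,x\cdot h):h\in G_x[\delta]\},$$
and the first coordinate is injective on it, because $G$ acts on $T$, so that $h$ determines $x\cdot h$.

Let $X_{\alpha,e,t}=\bigsqcup_{\mathcal C}P_{\mathcal C}$, where $P_{\mathcal C}=\{(g,\mathcal C):g\in G[\delta]\}$ is a copy of $G[\delta]$. Embed $Y$ by sending $(g,x)\in\mathcal C$ to $(g,\mathcal C)\in P_{\mathcal C}$. Elements of the image of $Y$ are called *typed* vertices: they remember a node $x$. Letters $f\in\delta$ act on each $P_{\mathcal C}$ by right multiplication, which extends the $\delta$-edges of $Y$. The letter $e$ swaps the typed vertices $(g,p)$, $(g,q)$ and fixes all other vertices. Letters outside $\alpha$ act trivially. All letters have square $1$, so this is an $F$-set. By construction: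

> (T) If $(g,x)\in\mathcal C$, then $(g',\mathcal C)$ is typed iff $g^{-1}g'\in G_x[\delta]$. And an $\alpha$-path from $t$, applied to $(1,t)$, runs through typed vertices.

**Example 10.** Let $I$ have nodes $x,p,q$, with $f$ joining $x,p$ and $e$ joining $p,q$. Consider $X_{\alpha,e,q}$ with $\alpha=\{e,f\}$, $\delta=\{f\}$, $G[\delta]=\{1,f\}$. The component $Y$ of $(1,q)$ is $(1,q),(1,p),(f,x)$, joined in this order by $e$ and $f$. Its $\delta$-components are $\mathcal C_1=\{(1,q)\}$ and $\mathcal C_2=\{(1,p),(f,x)\}$. So $X_{\alpha,e,q}$ is a path of four vertices
$$(f,\mathcal C_1),\ (1,\mathcal C_1),\ (1,\mathcal C_2),\ (f,\mathcal C_2),$$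
with consecutive ones swapped by $f,e,f$. All but the first are typed. Starting at $(1,\mathcal C_1)$, the letter $f$ leads to the untyped $(f,\mathcal C_1)$, while every $\alpha$-path from $q$ ends at a typed vertex. So on this set $f$ cannot coincide with an $\alpha$-path from $q$. This is how the second kind of coincidence in Example 8 is excluded.

## 10. The induction: groups on few letters do not change

**Induction hypotheses for $G_k$:**

* (H1) for $j\le k$ and $|\beta|\le j$ the natural map $G_k[\beta]\to G_j[\beta]$ is an isomorphism;
* (H2) for $\gamma\subseteq\beta$, $|\beta|\le k$, there is a homomorphism $G_k[\beta]\to G_k[\gamma]$ fixing letters of $\gamma$ and killing letters of $\beta\setminus\gamma$;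
* (H3) for $\gamma\subseteq\delta$, $|\delta|\le k$, $t\in T$: with $G=G_k$, $G_t[\delta]\cap G[\gamma]=G_t[\gamma]$.

For $k=0$ only empty sets of letters occur, and everything is trivial. By (H1), the groups $G_k[\beta]$ and the sets $(G_k)_t[\beta]$ with $|\beta|\le j\le k$ are identified with those of $G_j$. Moreover (H2) implies, with $G=G_k$,
$$G[\beta_1]\cap G[\beta_2]=G[\beta_1\cap\beta_2]\quad\text{whenever }\beta_1,\beta_2\subseteq\delta,\ |\delta|\le k,\tag{3}$$
because the homomorphism $G[\delta]\to G[\beta_1]$ fixes an element of the left side and maps $G[\beta_2]$ into $G[\beta_1\cap\beta_2]$.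

Let $k\geq1$. Assume the hypotheses for $k-1$ and write $G=G_{k-1}$. Cosets are left cosets $yG[\cdot]$. Recall that two left cosets of subgroups $H_1,H_2$ of a group are disjoint or meet in a left coset of $H_1\cap H_2$.

**Step 1: reduction of (H1) for $k$.** The case $j=k$ is trivial. For $j\le k-1$ the map factors through $G_{k-1}[\beta]$, so by (H1) for $k-1$ it suffices to show that $G_k[\beta]\to G_{k-1}[\beta]$ is injective for $|\beta|\le k-1$, $\beta\neq\emptyset$. Let $K=\ker(F[\beta]\to G[\beta])$. It acts trivially on $\Omega_{k-1}$. We show that $K$ acts trivially on every $\beta$-component $\Delta$ of the new $F$-sets. The recurring idea is that, seen through the letters of $\beta$ alone, a component of a new set is one of the old sets.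

**Step 2: components of chains.** Let $\beta_i=\beta\cap\alpha_i$. This step describes $\Delta$ as a chain of smaller cosets.

Let $c_i$ be a coset of $G[\beta_i]$ in $P_i$. Then $c_i\cap Q_i$ is empty or a coset of
$$G[\beta_i]\cap G[\alpha_i\cap\alpha_{i+1}]=G[\beta_i\cap\beta_{i+1}],$$
by (3) with $\delta=\alpha_i$, $|\alpha_i|\le k-1$. In the latter case it is also a coset of $G[\beta_i\cap\beta_{i+1}]$ when viewed in $P_{i+1}$ (the identification is $g_ih\leftrightarrow h$), so it lies in a unique coset $c_{i+1}$ of $G[\beta_{i+1}]$ in $P_{i+1}$. As $c_{i+1}\cap Q_i$ is also a coset of $G[\beta_i\cap\beta_{i+1}]$, by (3) with $\delta=\alpha_{i+1}$, it equals $c_i\cap Q_i$. The same holds with left and right exchanged, so going one step right and then one step left returns to $c_i$.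

Start with a $c_i$ that meets $\Delta$, and continue in both directions as long as possible. This gives cosets $c_i$ for $i$ in an interval $[a,b]$. Their union is connected under $\beta$: each $c_i$ is one orbit of right multiplication by $G[\beta_i]$, and consecutive ones meet. It is closed under $\beta$: a vertex of the union that lies in some $P_j$ lies in $c_j$, by the preceding paragraph, and $c_j$ is preserved by right multiplication by letters of $\beta_j$; letters of $\beta$ outside these $\alpha_j$ fix the vertex. So $\Delta=\bigcup_{i\in[a,b]}c_i$. Also $c_i\cap c_{i+1}=c_i\cap Q_i$, the sets $c_i\cap Q_{i-1}$ and $c_i\cap Q_i$ are disjoint, and $c_i\cap c_j=\emptyset$ if $|i-j|\ge2$.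

Choose $y_a\in c_a$. For $a\le i<b$ choose a vertex in $c_i\cap c_{i+1}$; call it $z_i$ as an element of $P_i$ and $y_{i+1}$ as an element of $P_{i+1}$. Put $h_i=y_i^{-1}z_i\in G[\beta_i]$ for $a\le i<b$. Parametrize $c_i$ by $G[\beta_i]\to c_i$, $h\mapsto y_ih$. For $h\in G[\beta_i\cap\beta_{i+1}]$, the elements $h_ih\in G[\beta_i]$ and $h\in G[\beta_{i+1}]$ are sent to $z_ih\in P_i$ and $y_{i+1}h\in P_{i+1}$. These are the same vertex: $z_i=g_iy_{i+1}$ with $y_{i+1}\in G[\alpha_i\cap\alpha_{i+1}]$, so $z_ih=g_i(y_{i+1}h)$ is identified with $y_{i+1}h$. They are all the common vertices, since $c_i\cap Q_i=z_iG[\beta_i\cap\beta_{i+1}]$. For $a<i<b$, the disjointness of $c_i\cap Q_{i-1}=y_iG[\beta_{i-1}\cap\beta_i]$ and $c_i\cap Q_i=y_ih_iG[\beta_i\cap\beta_{i+1}]$ says $h_i\notin G[\beta_{i-1}\cap\beta_i]G[\beta_i\cap\beta_{i+1}]$, which is (2) for the new data. So $\Delta$ is isomorphic, as an $F[\beta]$-set, to the chain with data $(\beta_a,\dots,\beta_b;h_a,\dots,h_{b-1})$.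

**Step 3: $K$ acts trivially on these components.** Suppose first that $|\beta_i|\le|\beta|-1$ for all $i\in[a,b]$. The chain just found has length at most $N$ and is, by (H1), isomorphic to one of the chains added at stage $|\beta|\le k-1$, which were built from $G_{|\beta|-1}$ with sets of at most $|\beta|-1$ letters. So it is part of $\Omega_{k-1}$, and $K$ acts trivially.

Otherwise $\beta_i=\beta$ for some $i\in[a,b]$. If $c_{i+1}$ exists, then $c_i\cap Q_i=c_{i+1}\cap Q_i$ is a coset of $G[\beta\cap\beta_{i+1}]=G[\beta_{i+1}]$ inside the coset $c_{i+1}$ of the same group, so $c_{i+1}=c_i\cap Q_i$. Hence $c_{i+1}\subseteq c_i$, and $c_{i+1}\subseteq Q_i$ does not meet $Q_{i+1}$, so $b=i+1$. The same holds on the left. So $\Delta=c_i$, on which all letters of $\beta$ act by right multiplication: it is the regular $G[\beta]$-set, and $K$ acts trivially.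

**Step 4: components of $X_{\alpha,e,t}$, easy cases.** Here $|\alpha|=k$. Let $\beta'=\beta\cap\alpha$; letters of $\beta\setminus\beta'$ act trivially. If $e\notin\beta$, then $\Delta$ is a $G[\beta']$-coset in some $P_{\mathcal C}$. An element of $K$ acts there as right multiplication by the value of the word obtained by deleting the letters outside $\beta'$; by (H2) for $\beta'\subseteq\beta$ this value is $1$. So $K$ acts trivially.

Let $e\in\beta$. Then $\beta'\subsetneq\alpha$, as $|\beta'|\le k-1$. Put $\varepsilon=\beta'\setminus\{e\}\subseteq\delta$. If $e$ moves no vertex of $\Delta$, then $\Delta$ is a $G[\varepsilon]$-coset in some $P_{\mathcal C}$ with the other letters of $\beta$ acting trivially, and (H2) for $\varepsilon\subseteq\beta$ applies in the same way.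

**Step 5: the remaining components are smaller typed sets.** Otherwise $\Delta$ contains a typed vertex $(g_0,x_0)$ with $x_0\in\{p,q\}$. Let $Y'$ be the set of vertices reachable from it in $Y$ by $\beta'$-edges. Left translation by $g_0^{-1}$ on the first coordinate respects all edges, and $\beta'$-edges change the first coordinate only by letters of $\varepsilon$. So it maps $Y'$ onto the component of $(1,x_0)$ in $G[\varepsilon]\times T$ under $\beta'$-edges, i.e. the set "$Y$" of $X_{\beta',e,x_0}$. An $\varepsilon$-component $\mathcal C'\ni(g,x)$ of $Y'$ is $\{(gh,x\cdot h):h\in G_x[\varepsilon]\}$. It lies in a unique $\mathcal C$. Let $P'_{\mathcal C'}=\{(gh,\mathcal C):h\in G[\varepsilon]\}$.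

* $P'_{\mathcal C'}\cap Y=\mathcal C'$. If $h\in G[\varepsilon]$ and $(gh,\mathcal C)$ is typed, then $h\in G_x[\delta]\cap G[\varepsilon]=G_x[\varepsilon]$ by (T) and (H3), as $|\delta|=k-1$. The other inclusion is clear.
* For distinct $\mathcal C_1',\mathcal C_2'$ the sets $P'_{\mathcal C_1'},P'_{\mathcal C_2'}$ are disjoint. If they meet, they are the same $G[\varepsilon]$-coset in the same $P_{\mathcal C}$, and intersecting with $Y$ gives $\mathcal C_1'=\mathcal C_2'$ by the first bullet.

The union $\bigcup P'_{\mathcal C'}$ is connected under $\beta'$: each part is connected under $\varepsilon$, and $Y'$ is connected by $\beta'$-edges. It is closed under $\beta$: letters of $\varepsilon$ preserve each $P'_{\mathcal C'}$; a vertex of the union moved by $e$ is typed, hence in $Y'$ by the first bullet, so its image is in $Y'$; the other letters of $\beta$ act trivially. So the union equals $\Delta$. The first coordinates of $Y'$ lie in $g_0G[\varepsilon]$, so $P'_{\mathcal C'}=\{(g_0g,\mathcal C):g\in G[\varepsilon]\}$, and the map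
$$(g,g_0^{-1}\mathcal C')\mapsto(g_0g,\mathcal C)\qquad(\mathcal C\supseteq\mathcal C')$$
is a bijection $X_{\beta',e,x_0}\to\Delta$. It is an isomorphism of $F[\beta]$-sets: letters of $\varepsilon$ act by right multiplication on both sides, typed vertices correspond by the first bullet and $e$ swaps them in the same way, and letters of $\beta\setminus\beta'$ act trivially on both. By (H1), $X_{\beta',e,x_0}$ built from $G$ is the set added at stage $|\beta'|\le k-1$, which was built from $G_{|\beta'|-1}[\varepsilon]$ with $|\varepsilon|=|\beta'|-1$. So it is part of $\Omega_{k-1}$, and $K$ acts trivially. This proves (H1) for $k$.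

**Step 6: (H2) for $k$.** By (H1), only the case $|\beta|=k$, $\gamma\subsetneq\beta$ is new ($\gamma=\beta$ being trivial). We must show that deleting the letters outside $\gamma$ is well defined on $G_k[\beta]$. $\Omega_k$ contains the one-term chain $G_{k-1}[\gamma]$, on which letters outside $\gamma$ act trivially. If $r\in F[\beta]$ is trivial in $G_k$, it acts trivially there, so $r$ with the letters outside $\gamma$ deleted is trivial in $G_{k-1}[\gamma]=G_k[\gamma]$.

**Step 7: (H3) for $k$.** Only $|\alpha|=k$ (so $k\le m$) and $\gamma\subsetneq\alpha$ is new. We must show $(G_k)_t[\alpha]\cap G_k[\gamma]\subseteq(G_k)_t[\gamma]$; the other inclusion is clear. Choose $e\in\alpha\setminus\gamma$ and put $\delta=\alpha\setminus\{e\}\supseteq\gamma$. Let $g\in(G_k)_t[\alpha]\cap G_k[\gamma]$ be the value of an $\alpha$-path $u$ from $t$ and of a word $w\in F[\gamma]\subseteq F[\delta]$. Since $G_k$ acts on $X_{\alpha,e,t}$, we have $(1,t)u=(1,t)w$ there. The left side is typed, by (T). The right side is $(\bar w,\mathcal C_0)$, with $\mathcal C_0\ni(1,t)$ and $\bar w$ the value of $w$ in $G_{k-1}[\delta]$. By (T), $\bar w\in(G_{k-1})_t[\delta]$,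 that is, $\bar w$ is the value in $G_{k-1}$ of a $\delta$-path $u'$ from $t$. By (H1), $u'$ and $w$ have equal value in $G_k$. So $g\in(G_k)_t[\delta]\cap G_k[\gamma]=(G_k)_t[\gamma]$, by (H3) for $|\delta|=k-1$ together with (H1).

The induction is complete.

## 11. Reading (a)–(d) off the action

Let $G=G_{m+1}$. By (H1), $G\cong G_m$. It acts on all chains built from $G$ with arbitrary $\alpha_i\subseteq E$, because these were added at stage $m+1$. It acts on all $X_{\alpha,e,t}$ with $\emptyset\neq\alpha\subseteq E$ built from $G$, because these were added at stage $|\alpha|$, using (H1). Also (H2) and (H3) hold for $G$ without size restriction. Finally, $G$ is finite, since all $\Omega_k$ are.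

**Proof of (a).** This is (H2) with $E$ in the role of $\beta$. The statement on intersections was derived after Theorem 3.

**Proof of (c).** Suppose $g_i\in G[\alpha_i]$, $g_1\cdots g_n=1$, and there is no $i$ as claimed. Then $(\alpha_1,\dots,\alpha_n;g_1,\dots,g_{n-1})$ satisfies (2) and defines a chain. Choose words $w_i\in F[\alpha_i]$ with value $g_i$. Start at $1\in P_1$. The word $w_1$ leads to $g_1\in P_1$, which is $1\in P_2$; $w_2$ leads to $g_2\in P_2$, which is $1\in P_3$; and so on; finally $w_n$ leads to a vertex of $P_n$. As $g_1\cdots g_n=1$ and $G$ acts on the chain, this end is the start $1\in P_1$. But $P_1\cap P_n=\emptyset$, since $n\ge3$. This is a contradiction.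

**Proof of (b).** We use induction on $|\alpha|$; $\alpha=\emptyset$ is trivial. Let $g\in G_t[\alpha]\cap G[\beta]G[\gamma]$.

*Case 1: some $e\in\alpha\setminus(\beta\cup\gamma)$ exists.* Put $\delta=\alpha\setminus\{e\}$. Then $g\in G_t[\alpha]\cap G[\delta]=G_t[\delta]$ by (H3), and the induction hypothesis for $\delta$ applies.

*Case 2: $\gamma\subseteq\beta$.* Then $g\in G_t[\alpha]\cap G[\beta]=G_t[\beta]$ by (H3). Take $b=g$, $c=1$.

*Case 3: otherwise.* Then $\alpha=\beta\cup\gamma$, and there is $e\in\gamma\setminus\beta$. Put $\delta=\alpha\setminus\{e\}\supseteq\beta$. Let $g$ be the value of an $\alpha$-path $u$ from $t$ and of $w_1w_2$, with $w_1\in F[\beta]$, $w_2\in F[\gamma]$; let $b_0$ be the value of $w_1$. The aim is to find $c'\in G[\gamma\setminus\{e\}]$ with $b_0c'\in G_t[\delta]$, so that the induction hypothesis can be used.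

In $X_{\alpha,e,t}$, $(1,t)w_1=(b_0,\mathcal C_0)$ with $\mathcal C_0\ni(1,t)$. Apply $w_2$ letter by letter. Either no letter $e$ of $w_2$ moves the current vertex. Then the final vertex lies in $P_{\mathcal C_0}$, and it is typed, because it equals $(1,t)u$. Or some letter $e$ does move it. Then the vertex just before the first such $e$ lies in $P_{\mathcal C_0}$ and is typed, because $e$ moves only typed vertices. In either case, up to that vertex the letters $e$ did nothing and the other letters multiplied on the right. So the vertex is $(b_0c',\mathcal C_0)$ with $c'\in G[\gamma\setminus\{e\}]$, and (T) gives $b_0c'\in G_t[\delta]$.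

By induction applied to $\beta,\gamma\setminus\{e\}\subseteq\delta$, $b_0c'=b_1c_1$ with $b_1\in G_t[\beta]$ and $c_1\in G[\gamma\setminus\{e\}]$. Then $b_1^{-1}b_0=c_1c'^{-1}$, so
$$b_1^{-1}g=c_1c'^{-1}\,b_0^{-1}g\in G[\gamma],$$
since $b_0^{-1}g$ is the value of $w_2$. Also $b_1^{-1}g\in G_{tb_1}[\alpha]$: go back to $t$ along a path with value $b_1^{-1}$, then follow $u$. By (H3), $b_1^{-1}g\in G_{tb_1}[\gamma]$. So $g=b_1\cdot(b_1^{-1}g)$ is as required.

**Proof of (d).** Let $\varphi$ be an automorphism of $I$; it acts on $T$, on $E$ and on $F$. We show by induction on $k$ that there is a bijection $\Phi_k$ of $\Omega_k$ with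
$$\Phi_k(\omega\cdot r)=\Phi_k(\omega)\cdot\varphi(r)\qquad(\omega\in\Omega_k,\ r\in F).$$
Then $r$ acts trivially on $\Omega_k$ iff $\varphi(r)$ does, so $\varphi$ preserves $\ker(F\to G_k)$ and induces an automorphism of $G_k$, again written $\varphi$. For $k=m+1$ this is (d).

For $k=0$ take $\Phi_0=\varphi|T$. Let $k\ge1$ and $G=G_{k-1}$. The automorphism $\varphi$ of $G$ maps $G[\alpha]$ to $G[\varphi\alpha]$. Since $\Omega_0\subseteq\Omega_{k-1}$ and $\varphi(t\cdot g)=\varphi(t)\cdot\varphi(g)$, and $\varphi$ maps $\alpha$-paths from $t$ to $\varphi\alpha$-paths from $\varphi t$, it also maps $G_t[\alpha]$ to $G_{\varphi t}[\varphi\alpha]$. Let $\Phi_k$ extend $\Phi_{k-1}$ as follows.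

* The chain with data $(\alpha_i;g_i)$ is mapped to the chain with data $(\varphi\alpha_i;\varphi g_i)$ by applying $\varphi$ to each $P_i$. Condition (2) is preserved, the identification of $g_ih$ with $h$ becomes that of $\varphi(g_i)\varphi(h)$ with $\varphi(h)$, and right multiplication by $e$ becomes right multiplication by $\varphi e$.
* The set $X_{\alpha,e,t}$ is mapped to $X_{\varphi\alpha,\varphi e,\varphi t}$ by $(g,\mathcal C)\mapsto(\varphi g,\varphi\mathcal C)$, where $\varphi$ acts on $G[\delta]\times T$ by $(g,x)\mapsto(\varphi g,\varphi x)$. This maps the edges of $f\in\delta$ to those of $\varphi f$ and the edges of $e$ to those of $\varphi e$, the component of $(1,t)$ to that of $(1,\varphi t)$, $\delta$-components to $\varphi\delta$-components, and hence typed vertices to typed vertices.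

As $\varphi$ permutes the data, $\Phi_k$ is a bijection of $\Omega_k$, and it satisfies the required identity for letters, hence for all $r\in F$. This completes the proof of Theorem 3, and with Section 8 that of Theorem 1. $\square$
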